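\title{Convex symmetric forms that are not sums of squares}

\begin{abstract}
We show that for every $n\ge 7$ and every sufficiently large $d$ there is a symmetric form of degree $2d$ in $n$ real variables that is convex but is not a sum of squares. The same holds for forms invariant under any finite group of linear maps and, for infinitely many degrees, for forms invariant under a compact group of orthogonal maps with orbits of dimension at most $k$, provided $n\ge 4k+7$. The examples are perturbations of $|x|^{2d}$ by a random invariant harmonic form of degree $2d$. With $n$ fixed, the gap between nonnegativity and sums of squares in such directions grows at least like $d^{(n-2)/4}/\log d$, while convexity costs only a factor $2d-1$ and a finite symmetry group only a constant factor.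
\end{abstract}

\section{Introduction}

\subsection{The question}

A \emph{form} is a homogeneous polynomial $p\in\mathbb{R}[x_1,\dots,x_n]$; we consider forms of positive even degree $2d$. The form $p$ is \emph{convex} if it is convex as a function on $\mathbb{R}^n$, a \emph{sum of squares} if $p=\sum_i q_i^2$ for finitely many real polynomials $q_i$, and \emph{symmetric} if it is unchanged by every permutation of the variables. More generally, for a group $G\subset GL_n(\mathbb{R})$, the form $p$ is \emph{$G$-invariant} if $p(gx)=p(x)$ for all $g\in G$.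

A convex form is nonnegative, because $0=p(0)\le\frac12\bigl(p(x)+p(-x)\bigr)=p(x)$. A sum of squares is nonnegative for a reason that can be written down as an identity, and it is natural to ask whether convexity, which is much stronger than nonnegativity, forces such an identity to exist. By Hilbert's theorem, for $n\ge2$ every nonnegative form in $n$ variables of degree $2d$ is a sum of squares if and only if $n=2$, or $2d=2$, or $(n,2d)=(3,4)$; for $n=1$ this holds trivially. In these cases convex forms are sums of squares. El Khadir proved that convex quartic forms in four variables are sums of squares. On the other hand, Blekherman proved that for every fixed $2d\ge4$ and all sufficiently large $n$ there are convex forms of degree $2d$ in $n$ variables that are not sums of squares. Goel, Kuhlmann and Reznick proved that symmetric nonnegative forms that are not sums of squares exist whenever nonnegative forms that are not sums of squares exist. We answer the following question, posed in Saunderson's paper \cite{Saunderson}.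

\begin{quote}
Is every convex symmetric form, in any number of variables and of any positive even degree, a sum of squares?
\end{quote}

One might guess that the answer is yes. The first convex symmetric forms that come to mind, $x_1^{2d}+\dots+x_n^{2d}$, $(x_1+\dots+x_n)^{2d}$ and $|x|^{2d}=(x_1^2+\dots+x_n^2)^d$, are sums of squares. Averaging a convex form over all permutations gives a convex symmetric form, but nothing prevents the average from becoming a sum of squares: the average of $|x|^{2d}+f$ is $|x|^{2d}$ whenever $f$ averages to zero. Finally, the symmetric forms of degree $2d$ have a basis indexed by the orbits of monomials, that is, by the partitions of $2d$ into at most $n$ parts. When the degree is fixed and $n$ grows, as in Blekherman's theorem, this dimension stays bounded, and symmetric forms have little room.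

The same count shows where there is room. An orbit contains at most $n!$ monomials, so for fixed $n$ the symmetric forms fill at least the fraction $1/n!$ of the dimension of all forms, whatever the degree. We therefore fix $n$ and let $d$ grow.

\subsection{Results}

The answer to the question is no.

\begin{theorem}\label{thm:sym}
For every $n\ge7$ there is $d_0(n)$ such that for all $d\ge d_0(n)$ there is a symmetric form of degree $2d$ in $n$ variables that is convex, with Hessian positive definite off the origin, and is not a sum of squares.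
\end{theorem}

Only the finiteness of the symmetric group matters.

\begin{theorem}\label{thm:finite}
Let $G\subset GL_n(\mathbb{R})$ be a finite group.
\begin{enumerate}
\item[(1)] If $n\ge7$, there is $d_0=d_0(n,G)$ such that for every $d\ge d_0$ there is a $G$-invariant form of degree $2d$ with Hessian positive definite off the origin that is not a sum of squares. The set of such forms is nonempty and open in the space of $G$-invariant forms of degree $2d$.
\item[(2)] If $n\ge3$ and $G\subset O(n)$, there are $\kappa=\kappa(n,G)>0$ and $d_1$ such that for all $d\ge d_1$ there is a $G$-invariant form $f$ of degree $2d$ with $|f(x)|\le|x|^{2d}$ on $\mathbb{R}^n$ such that $\lambda|x|^{2d}+f$ is not a sum of squares for any $0<\lambda<\kappa\,d^{(n-2)/4}/\log d$.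
\end{enumerate}
\end{theorem}

Theorem \ref{thm:sym} is Theorem \ref{thm:finite}(1) for the group of permutation matrices. The hyperoctahedral group of signed permutation matrices gives \emph{even} symmetric examples, in which every variable occurs only to even powers. Infinite groups can be allowed when their orbits are small compared with $n$.

\begin{theorem}\label{thm:compact}
Let $G\subset O(n)$ be a compact group whose orbits in $\mathbb{R}^n$ have dimension at most $k$. If $n\ge4k+7$, then for infinitely many $d$ there is a $G$-invariant convex form of degree $2d$ that is not a sum of squares.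
\end{theorem}

For example, the circle acting on $\mathbb{C}^6=\mathbb{R}^{12}$ by scalars of modulus one has $k=1$ and $n=12\ge11$. Some restriction on the orbits is necessary: for $G=O(n)$ the invariant forms of degree $2d$ are the multiples of $|x|^{2d}$. We do not settle which pairs $(n,2d)$ with $3\le n\le6$, or with $n\ge7$ and $2d$ small, admit convex symmetric forms that are not sums of squares.

\subsection{The method}

Fix a form $f$ of degree $2d$ with $|f|\le1$ on the unit sphere and follow the pencil $\lambda|x|^{2d}+f$ as $\lambda>0$ increases. It is nonnegative from $\lambda=1$ on, and convex from $\lambda=2d-1$ on (Lemma \ref{lem:convex}). So it is enough to find an invariant $f$ for which the pencil is still not a sum of squares at some $\lambda>2d-1$. Theorem \ref{thm:finite}(2) says how long the pencil can stay outside the sums of squares, and $d^{(n-2)/4}/\log d$ overtakes $2d-1$ when $n\ge7$.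

For $f$ proportional to a harmonic form $h$, Section \ref{sec:pencil} attaches to $h$ a number $R(h)$, built from three norms, such that the pencil is not a sum of squares for $\lambda<R(h)$. Section \ref{sec:trace} shows that $R(h)$ cannot exceed a ceiling of order $d^{(n-2)/4}$. Section \ref{sec:random} shows that a random $h$ in a subspace $V$ of the harmonic forms reaches this ceiling up to a logarithm and up to the fraction of the dimension that $V$ occupies. The group enters only through this fraction, which is estimated in Sections \ref{sec:finite} and \ref{sec:compact}.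

\section{Forms on the sphere}\label{sec:sphere}

From now on $n\ge3$. Let $\nu$ be the rotation-invariant probability measure on the unit sphere $S^{n-1}$, let $\langle f,f'\rangle=\int ff'\,d\nu$, and let $\|\cdot\|_2$ and $\|\cdot\|_\infty$ be the norms of $L^2(S^{n-1},\nu)$ and $C(S^{n-1})$. Let $F_m$ be the space of real forms of degree $m$, with $F_m=0$ for $m<0$. A form in $F_m$ is determined by its restriction to the sphere, so $F_m$ is a Euclidean space under $\langle\cdot,\cdot\rangle$, and $O(n)$ acts on it isometrically by $(gf)(x)=f(g^{-1}x)$. For a subgroup $G\subset O(n)$ and an invariant subspace $W\subset F_m$ we write $W^G$ for the $G$-invariant elements of $W$. The operator norm of a symmetric operator is $\|\cdot\|_{\mathrm{op}}$, and $\log$ is the natural logarithm.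

Integrals over the sphere reduce to Gaussian moments. If $\gamma$ is a standard Gaussian vector in $\mathbb{R}^n$, then $|\gamma|$ and $\gamma/|\gamma|$ are independent and $\gamma/|\gamma|$ has law $\nu$, so for $f\in F_{2k}$
\begin{equation}\label{eq:gauss}
\int f\,d\nu=\frac{\mathbb{E}f(\gamma)}{\mathbb{E}|\gamma|^{2k}},\qquad \mathbb{E}|\gamma|^{2k}=n(n+2)\cdots(n+2k-2)=\frac{2^k\,\Gamma(k+n/2)}{\Gamma(n/2)}.
\end{equation}

\subsection{Harmonic forms}

Let $H_m=\{h\in F_m:\Delta h=0\}$ and $N_m=\dim H_m$. We use the following standard facts.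
\begin{enumerate}
\item[(H1)] $F_m=H_m\oplus|x|^2F_{m-2}$. Hence $F_m=\bigoplus_{0\le j\le m/2}|x|^{2j}H_{m-2j}$, each summand being $O(n)$-invariant, and
\begin{equation}\label{eq:dim}
N_m=\binom{n+m-1}{n-1}-\binom{n+m-3}{n-1}=\binom{n+m-2}{n-2}+\binom{n+m-3}{n-2}.
\end{equation}
\item[(H2)] $H_m$ is orthogonal in $L^2(S^{n-1},\nu)$ to every polynomial of degree less than $m$. In particular $\int h\,d\nu=0$ for $h\in H_m$, $m\ge1$.
\item[(H3)] $H_m$ is an irreducible real representation of $O(n)$. Hence a symmetric operator on $H_m$ that commutes with $O(n)$ is a scalar, since its eigenspaces are invariant, and an $O(n)$-invariant quadratic form on $H_m$ is a multiple of $\|\cdot\|_2^2$.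
\item[(H4)] Let $(h_i)$ be an orthonormal basis of $H_m$ and $K_m(x,y)=\sum_ih_i(x)h_i(y)$. The kernel $K_m$ does not depend on the basis, so $K_m(gx,gy)=K_m(x,y)$ for $g\in O(n)$. Thus $K_m(x,x)$ is constant on the sphere, and integrating gives $\sum_ih_i(x)^2=N_m$ for $x\in S^{n-1}$.
\item[(H5)] If $a\in\mathbb{C}^n$ and $a\cdot a=\sum_ja_j^2=0$, then the real and imaginary parts of $(a\cdot x)^m$ lie in $H_m$, because $\Delta(a\cdot x)^m=m(m-1)(a\cdot a)(a\cdot x)^{m-2}$. Throughout, $z=x_1+ix_2$; so $\operatorname{Re}z^m$ and $\operatorname{Im}z^m$ are harmonic.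
\end{enumerate}

\subsection{Polarization}

For $f\in F_m$ let $\check f$ be the unique symmetric $m$-linear form on $\mathbb{R}^n$ with $\check f(x,\dots,x)=f(x)$. Expanding $f(x+ty)$ in powers of $t$ gives the Hessian:
\begin{equation}\label{eq:hess}
D^2f(x)[y,y]=m(m-1)\,\check f(x,\dots,x,y,y).
\end{equation}
To bound derivatives of $f$ by $\|f\|_\infty$ we need to bound $\check f$. The polarization formula $\check f(x_1,\dots,x_m)=\frac1{2^mm!}\sum_{\varepsilon\in\{\pm1\}^m}\varepsilon_1\cdots\varepsilon_mf\bigl(\sum_j\varepsilon_jx_j\bigr)$ gives $|\check f|\le\frac{m^m}{m!}\|f\|_\infty$ on unit vectors, a loss exponential in the degree. In Euclidean space there is no loss at all.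

\begin{theorem}[Banach \cite{Banach}]\label{thm:banach}
For $f\in F_m$ and $x_1,\dots,x_m\in\mathbb{R}^n$ we have $|\check f(x_1,\dots,x_m)|\le\|f\|_\infty|x_1|\cdots|x_m|$.
\end{theorem}

\section{Two criteria for perturbations of $|x|^{2d}$}\label{sec:pencil}

\subsection{Convexity}

\begin{lemma}\label{lem:convex}
Let $f\in F_{2d}$ with $\|f\|_\infty\le\frac1{2d-1}$. Then $|x|^{2d}+f$ is convex. If the inequality is strict, its Hessian is positive definite off the origin.
\end{lemma}

\begin{proof}
For $x\ne0$ and $y\in\mathbb{R}^n$, differentiating $(|x|^2)^d$ twice in the direction $y$ gives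
\[
D^2(|x|^{2d})[y,y]=2d|x|^{2d-2}|y|^2+2d(2d-2)|x|^{2d-4}(x\cdot y)^2\ge2d|x|^{2d-2}|y|^2,
\]
while \eqref{eq:hess} and Theorem \ref{thm:banach} give $|D^2f(x)[y,y]|\le2d(2d-1)\|f\|_\infty|x|^{2d-2}|y|^2$. So the Hessian of the sum is at least $2d\bigl(1-(2d-1)\|f\|_\infty\bigr)|x|^{2d-2}|y|^2$. It is positive semidefinite off the origin, hence everywhere by continuity, and this is equivalent to convexity.
\end{proof}

\begin{example}\label{ex:thresholds}
Let $p_s=|x|^{2d}+s\operatorname{Re}z^{2d}$ with $s\in\mathbb{R}$. Here $\|\operatorname{Re}z^{2d}\|_\infty=1$, and rotation by $\pi/2d$ in the $(x_1,x_2)$-plane exchanges $p_s$ and $p_{-s}$, so each property below depends only on $|s|$. Let $e_1,e_2$ be the first two coordinate vectors.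

The form $p_s$ is nonnegative if and only if $|s|\le1$, since $p_s(e_1)=1+s$. It is convex if and only if $|s|\le\frac1{2d-1}$: at $x=e_1$, $y=e_2$ the second derivative of $\operatorname{Re}(1+it)^{2d}$ at $t=0$ is $-2d(2d-1)$, so the Hessian of $p_s$ equals $2d-2d(2d-1)s$. Thus the constant in Lemma \ref{lem:convex} cannot be improved. Finally, $p_s$ is a sum of squares if and only if $|s|\le1$. Indeed,
\[
p_1=2(\operatorname{Re}z^d)^2+(x_3^2+\dots+x_n^2)\sum_{j=0}^{d-1}|x|^{2j}(x_1^2+x_2^2)^{d-1-j},
\]
products of sums of squares are sums of squares, and $p_s$ is a convex combination of $p_1$ and $p_{-1}$ for $|s|\le1$.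
\end{example}

In this direction convexity costs the full factor $2d-1$, and there is no gap at all between nonnegativity and sums of squares. We need directions with a gap larger than $2d-1$, and first a way to certify one.

\subsection{A functional that is nonnegative on squares}

A form $p\in F_{2d}$ that is a sum of squares of polynomials $q_i$ is a sum of squares of forms of degree $d$. Indeed, if the largest degree $a$ of a $q_i$ exceeded $d$, the part of degree $2a$ of $\sum q_i^2$ would be a sum of squares of forms, not all zero, that vanishes. So $a\le d$, and the part of degree $2d$ of $\sum q_i^2$ is the sum of the squares of the parts of degree $d$. To show that $p$ is not a sum of squares it therefore suffices to find a linear functional $L$ on $F_{2d}$ with $L(q^2)\ge0$ for all $q\in F_d$ and $L(p)<0$.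

For $p=|x|^{2d}+sh$ with $s>0$ the natural candidate is integration over the sphere, tilted against $h$: replace $d\nu$ by $(1-h/\tau)\,d\nu$. The smaller $\tau>0$ is, the more negative the functional is at $p$, and we ask how small $\tau$ can be while squares keep a nonnegative value. For harmonic $h$ the answer is given by an operator on $H_d$. For $h\in H_{2d}$ let $T_h$ be the symmetric operator on $H_d$ defined by
\[
\langle T_hq,q'\rangle=\int h\,q\,q'\,d\nu\qquad(q,q'\in H_d),
\]
that is, multiplication by $h$ followed by orthogonal projection to $H_d$. It depends linearly on $h$. The number $\|h\|_\infty$ is the largest value of $|\int h\,d\mu|$ over all probability measures $\mu$ on the sphere, while $\|T_h\|_{\mathrm{op}}$ is the largest value over the measures $q^2d\nu$ with $q\in H_d$, $\|q\|_2=1$. So $\|T_h\|_{\mathrm{op}}\le\|h\|_\infty$, and $\|T_h\|_{\mathrm{op}}$ measures how much of $h$ the squares can see.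

\begin{lemma}\label{lem:nonsos}
Let $0\ne h\in H_{2d}$ and $\tau>0$ with $\|T_h\|_{\mathrm{op}}\le\tau$. If $s>\tau/\|h\|_2^2$, then $|x|^{2d}+sh$ is not a sum of squares.
\end{lemma}

\begin{proof}
Let $L(p)=\int p\,d\nu-\tau^{-1}\int ph\,d\nu$ for $p\in F_{2d}$. Let $q\in F_d$ and write $q=q_0+|x|^2r$ with $q_0\in H_d$, $r\in F_{d-2}$ by (H1). On the sphere $q=q_0+r$, and $r\perp q_0$ by (H2), so $\|q\|_2^2\ge\|q_0\|_2^2$. Also $q^2-q_0^2=r(2q_0+r)$ on the sphere, and the right side is a polynomial of degree at most $2d-2$, hence orthogonal to $h$ by (H2). Therefore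
\[
L(q^2)=\|q\|_2^2-\tau^{-1}\int q_0^2\,h\,d\nu\ \ge\ \|q_0\|_2^2-\tau^{-1}\langle T_hq_0,q_0\rangle\ \ge\ 0 .
\]
On the other hand $\int h\,d\nu=0$, so $L(|x|^{2d}+sh)=1-s\|h\|_2^2/\tau<0$.
\end{proof}

That $h$ is harmonic of the top degree $2d$ was used twice: it makes $h$ blind to everything in $q^2$ except $q_0^2$, so that only the irreducible space $H_d$ has to be tested, and it makes $\int h\,d\nu$ vanish.

\subsection{The ratio $R(h)$}

For $0\ne h\in H_{2d}$ we have $T_h\ne0$ (Lemma \ref{lem:trace} below), and we put
\[
R(h)=\frac{\|h\|_2^2}{\|h\|_\infty\,\|T_h\|_{\mathrm{op}}}=\frac{\|h\|_2}{\|h\|_\infty}\cdot\frac{\|h\|_2}{\|T_h\|_{\mathrm{op}}}.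
\]

\begin{corollary}\label{cor:R}
Let $0\ne h\in H_{2d}$ and $f=h/\|h\|_\infty$. For $0<\lambda<R(h)$ the form $\lambda|x|^{2d}+f$ is not a sum of squares. If $2d-1<\lambda<R(h)$, it also has Hessian positive definite off the origin.
\end{corollary}

\begin{proof}
The form is $\lambda(|x|^{2d}+sh)$ with $s=1/(\lambda\|h\|_\infty)$. With $\tau=\|T_h\|_{\mathrm{op}}$, the condition $s>\tau/\|h\|_2^2$ of Lemma \ref{lem:nonsos} is $\lambda<R(h)$. Since $\|sh\|_\infty=1/\lambda$, the strict case of Lemma \ref{lem:convex} applies when $\lambda>2d-1$.
\end{proof}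

If $h$ is invariant under $G\subset O(n)$, so is $\lambda|x|^{2d}+f$. The problem is now to find invariant harmonic forms with $R(h)>2d-1$. For quadratic forms all three norms can be computed, and one sees what makes $R$ large or small.

\begin{example}[$d=1$]\label{ex:quadratic}
Let $h=x^{\mathsf T}Ax$ with $A\neq0$ symmetric. Since $\Delta h=2\operatorname{tr}A$, harmonic means traceless. From \eqref{eq:gauss} and $\mathbb{E}\gamma_i\gamma_j\gamma_k\gamma_l=\delta_{ij}\delta_{kl}+\delta_{ik}\delta_{jl}+\delta_{il}\delta_{jk}$ we get, for symmetric $B$ and traceless $A$,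
\[
\int(x^{\mathsf T}Ax)(x^{\mathsf T}Bx)\,d\nu=\frac{\operatorname{tr}A\operatorname{tr}B+2\operatorname{tr}AB}{n(n+2)}=\frac{2\operatorname{tr}AB}{n(n+2)} .
\]
The choice $B=A$ gives $\|h\|_2^2=2\operatorname{tr}A^2/(n(n+2))$. The space $H_1$ consists of the linear forms $a\cdot x$, with $\|a\cdot x\|_2^2=|a|^2/n$, and the choice $B=aa^{\mathsf T}$ gives $\int h\,(a\cdot x)^2d\nu=2a^{\mathsf T}Aa/(n(n+2))$. So $T_h$ has the matrix $\frac2{n+2}A$ in the orthonormal basis $\sqrt n\,x_1,\dots,\sqrt n\,x_n$. Since $\|h\|_\infty=\|A\|_{\mathrm{op}}$,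
\[
R(h)=\frac{\operatorname{tr}A^2}{n\,\|A\|_{\mathrm{op}}^2},
\]
the mean of the squared eigenvalues of $A$ divided by the largest one. Thus $R(h)\le1$, as it must be, since nonnegative quadratic forms are sums of squares. For $h=\operatorname{Re}z^2=x_1^2-x_2^2$ the spectrum is concentrated and $R=2/n$. For $n$ even and $A=\operatorname{diag}(1,-1,\dots,1,-1)$ it is flat and $R=1$. The symmetric harmonic quadratic forms are the multiples of $\sum_{i\ne j}x_ix_j$, whose matrix has the eigenvalue $n-1$ once and $-1$ with multiplicity $n-1$; so $R=n(n-1)/(n(n-1)^2)=1/(n-1)$.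
\end{example}

The example contains the plan of the proof. The ratio $R(h)$ is large when nothing about $h$ is concentrated: neither its values on the sphere nor the eigenvalues of $T_h$. Symmetry hurts when it leaves too few directions in which to spread, as for $d=1$, where it leaves a single one. We next compute how large $R$ could be in degree $2d$ if both factors were perfectly flat.

\section{The mean square of $T_h$ and a ceiling for $R$}\label{sec:trace}

The largest eigenvalue of $T_h$ is hard to compute, but the sum of the squared eigenvalues is an $O(n)$-invariant quadratic form in $h$. By (H3) a single example determines it, and $\operatorname{Re}z^{2d}$ is the example that can be computed. Let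
\[
I_k=\int|z|^{2k}\,d\nu=\frac{\Gamma(k+1)\,\Gamma(n/2)}{\Gamma(k+n/2)},\qquad c_d=\frac{I_{2d}}{I_d^2};
\]
the formula for $I_k$ is \eqref{eq:gauss} with $\mathbb{E}(\gamma_1^2+\gamma_2^2)^k=2^kk!$.

\begin{lemma}\label{lem:highest}
Let $h=\operatorname{Re}z^{2d}$. Then $\|h\|_2^2=I_{2d}/2$, and $T_h$ has rank two, with nonzero eigenvalues $\pm I_{2d}/(2I_d)$.
\end{lemma}

\begin{proof}
Write polynomials in the variables $z,\bar z,x_3,\dots,x_n$, and call $a-b$ the \emph{weight} of the monomial $z^a\bar z^bx_3^{a_3}\cdots x_n^{a_n}$. Rotation by $\theta$ in the $(x_1,x_2)$-plane multiplies it by $e^{i(a-b)\theta}$ and preserves $\nu$, so monomials of nonzero weight have integral zero. Weights add under multiplication. From $(\operatorname{Re}z^m)^2=\frac12(|z|^{2m}+\operatorname{Re}z^{2m})$, $(\operatorname{Im}z^m)^2=\frac12(|z|^{2m}-\operatorname{Re}z^{2m})$ and $\operatorname{Re}z^m\operatorname{Im}z^m=\frac12\operatorname{Im}z^{2m}$ we see that $\operatorname{Re}z^m$ and $\operatorname{Im}z^m$ are orthogonal, each of squared norm $I_m/2$. With $m=2d$ this is the first claim.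

A monomial of degree $d$ has weight at least $-d$, with equality only for $\bar z^d$. So $q\in H_d$ is $\alpha\bar z^d$ plus terms of weight greater than $-d$, for some $\alpha\in\mathbb{C}$, and $q^2$ is $\alpha^2\bar z^{2d}$ plus terms of weight greater than $-2d$. Hence
\[
\int qz^d\,d\nu=\alpha I_d,\qquad\int q^2z^{2d}\,d\nu=\alpha^2I_{2d}=\frac{I_{2d}}{I_d^2}\Bigl(\int qz^d\,d\nu\Bigr)^2 .
\]
Let $q_1,q_2$ be the coordinates of $q$ along the orthonormal vectors $\operatorname{Re}z^d/\sqrt{I_d/2}$ and $\operatorname{Im}z^d/\sqrt{I_d/2}$ of $H_d$. Then $\int qz^d\,d\nu=\sqrt{I_d/2}\,(q_1+iq_2)$, and since $q$ is real,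
\[
\langle T_hq,q\rangle=\operatorname{Re}\int q^2z^{2d}\,d\nu=\frac{I_{2d}}{I_d^2}\cdot\frac{I_d}2\operatorname{Re}(q_1+iq_2)^2=\frac{I_{2d}}{2I_d}\,(q_1^2-q_2^2).\qedhere
\]
\end{proof}

So $R(\operatorname{Re}z^{2d})=I_d\le1$, in agreement with Examples \ref{ex:thresholds} and \ref{ex:quadratic}, where $I_1=2/n$.

\begin{lemma}\label{lem:trace}
For all $h\in H_{2d}$ we have $\operatorname{tr}(T_h^2)=c_d\|h\|_2^2$; in particular $T_h\ne0$ for $h\ne0$. For every orthonormal basis $(h_i)$ of $H_{2d}$,
\[
\sum_iT_{h_i}^2=\sigma^2\,\mathrm{Id},\qquad\sigma^2=\frac{c_dN_{2d}}{N_d}.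
\]
\end{lemma}

\begin{proof}
For $g\in O(n)$ the substitution $x\mapsto gx$ gives $\langle T_{gh}q,q'\rangle=\langle T_hg^{-1}q,g^{-1}q'\rangle$, that is, $T_{gh}=gT_hg^{-1}$. So $h\mapsto\operatorname{tr}(T_h^2)$ is an invariant quadratic form on $H_{2d}$ and equals $c\|h\|_2^2$ for a constant $c$, by (H3). Lemma \ref{lem:highest} gives $c\,I_{2d}/2=2\bigl(I_{2d}/(2I_d)\bigr)^2$, so $c=c_d$.

Since $h\mapsto T_h$ is linear, the operator $\Sigma=\sum_iT_{h_i}^2$ is unchanged by an orthogonal change of the basis $(h_i)$. Applied to the basis $(gh_i)$, this gives $g\Sigma g^{-1}=\Sigma$. So $\Sigma$ is a symmetric operator on $H_d$ commuting with $O(n)$, hence a scalar by (H3), and its trace is $c_dN_{2d}$.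
\end{proof}

For $d=1$ we have $I_1=2/n$, $I_2=8/(n(n+2))$ and $c_1=2n/(n+2)$, which is also the quotient of $\operatorname{tr}(T_h^2)=4\operatorname{tr}A^2/(n+2)^2$ by $\|h\|_2^2$ in Example \ref{ex:quadratic}.

\begin{corollary}\label{cor:ceiling}
For all $0\ne h\in H_{2d}$ we have $R(h)\le\sqrt{N_d/c_d}$. For fixed $n$ and $d\to\infty$,
\[
\frac{N_d}{c_d}\sim\frac{2^{n/2}\,\Gamma(n/2)}{(n-2)!}\,d^{(n-2)/2}.
\]
\end{corollary}

\begin{proof}
We have $\|h\|_2\le\|h\|_\infty$ and $N_d\|T_h\|_{\mathrm{op}}^2\ge\operatorname{tr}(T_h^2)=c_d\|h\|_2^2$. By \eqref{eq:dim}, $N_m\sim2m^{n-2}/(n-2)!$. By Stirling's formula $I_k\sim\Gamma(n/2)\,k^{-(n-2)/2}$, so $c_d\sim2^{-(n-2)/2}d^{(n-2)/2}/\Gamma(n/2)$.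
\end{proof}

\begin{remark}\label{rem:six}
The ceiling has order $d^{(n-2)/4}$ and must be compared with $2d-1$. For $n\le5$ it is $o(d)$. For $n=6$ we have $I_k=2/((k+1)(k+2))$ and $N_d=(d+1)(d+2)^2(d+3)/12$, so $c_d=(d+1)(d+2)^2/(4(2d+1))$ and $N_d/c_d=(d+3)(2d+1)/3$. This is less than $(2d-1)^2$ exactly when $10d^2>19d$, that is, for all $d\ge2$. So for $n\le6$ and large $d$ no harmonic form has $R(h)>2d-1$, with or without symmetry: the bound $n\ge7$ is the limit of Corollary \ref{cor:R} and is not caused by the logarithm lost below. This says nothing about the existence of examples for $n\le6$.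
\end{remark}

\section{Random harmonic forms}\label{sec:random}

To approach the ceiling we need $h$ with $\|h\|_\infty$ close to $\|h\|_2$ and with $\|T_h\|_{\mathrm{op}}$ close to the root mean square of the eigenvalues. We take $h=\sum\gamma_ih_i$ with independent standard Gaussians $\gamma_i$ and an orthonormal system $(h_i)$. Then $h(x)$ is Gaussian with variance controlled by (H4), and since the sphere $S^{n-1}$ has a fine net with polynomially many points in $d$, a union bound costs only $\sqrt{\log d}$. For $T_h=\sum\gamma_iT_{h_i}$ a net would have to cover the unit sphere of $H_d$, whose dimension $N_d-1$ grows with $d$. We bound a high moment of the eigenvalues instead. The parameter that controls the moments is $\sum_iT_{h_i}^2$, which Lemma \ref{lem:trace} computes.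

\subsection{Gaussian sums of symmetric matrices}

We write $A\preceq B$ if $B-A$ is positive semidefinite.

\begin{lemma}\label{lem:matrix}
Let $A_1,\dots,A_D$ be real symmetric $N\times N$ matrices, $N\ge2$, with $\sum_iA_i^2\preceq\sigma^2\,\mathrm{Id}$, $\sigma>0$. Let $X=\sum_i\gamma_iA_i$ with independent standard Gaussians $\gamma_i$. Then $\mathbb{P}\bigl(\|X\|_{\mathrm{op}}\ge e\sigma\sqrt{\lceil\log N\rceil}\bigr)\le1/N$.
\end{lemma}

\begin{proof}
Gaussian integration by parts says that $\mathbb{E}\,\gamma_i\Phi(\gamma)=\mathbb{E}\,\partial_i\Phi(\gamma)$ for every polynomial $\Phi$. Let $p\ge1$ and $r=2p-2$. Since $\partial_iX=A_i$, the product rule gives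
\[
\mathbb{E}\operatorname{tr}X^{2p}=\sum_i\mathbb{E}\,\gamma_i\operatorname{tr}(A_iX^{2p-1})=\sum_i\sum_{j=0}^{r}\mathbb{E}\operatorname{tr}(A_iX^jA_iX^{r-j}).
\]
The matrices do not commute, but each term is at most what it would be if they did: for symmetric $A$ and $0\le j\le r$ we claim $\operatorname{tr}(AX^jAX^{r-j})\le\operatorname{tr}(A^2X^r)$. For $r=0$ this is an equality. For $r>0$, work in an orthonormal eigenbasis of $X$ with eigenvalues $\mu_a$. The weighted inequality of arithmetic and geometric means and the evenness of $r$ give
\[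
\operatorname{tr}(AX^jAX^{r-j})=\sum_{a,b}A_{ab}^2\,\mu_a^j\mu_b^{r-j}\le\sum_{a,b}A_{ab}^2\,\frac{j\mu_a^r+(r-j)\mu_b^r}r=\operatorname{tr}(A^2X^r),
\]
because $\sum_{a,b}A_{ab}^2\mu_a^r=\sum_{a,b}A_{ab}^2\mu_b^r=\sum_a(A^2)_{aa}\mu_a^r$. As $X^r\succeq0$ and the trace of a product of two positive semidefinite matrices is nonnegative, $\sum_i\operatorname{tr}(A_i^2X^r)\le\sigma^2\operatorname{tr}X^r$. There are $2p-1$ values of $j$, so $\mathbb{E}\operatorname{tr}X^{2p}\le(2p-1)\sigma^2\,\mathbb{E}\operatorname{tr}X^{2p-2}$. By induction,
\[
\mathbb{E}\operatorname{tr}X^{2p}\le N\sigma^{2p}\cdot1\cdot3\cdots(2p-1)\le N\sigma^{2p}p^p,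
\]
since the $p$ numbers $1,3,\dots,2p-1$ have mean $p$. Take $p=\lceil\log N\rceil\ge1$. As $\|X\|_{\mathrm{op}}^{2p}\le\operatorname{tr}X^{2p}$, Markov's inequality gives $\mathbb{P}(\|X\|_{\mathrm{op}}\ge e\sigma\sqrt p)\le Ne^{-2p}\le1/N$.
\end{proof}

\subsection{The main estimate}

We draw $h$ from a subspace $V\subset H_{2d}$, later the space of invariants. Passing to $V$ lowers $\|h\|_2^2$ from about $N_{2d}$ to about $\dim V$. For the two norms in the denominator of $R$ we use no property of $V$: the variance bounds valid for $H_{2d}$ remain valid for a subspace, since nonnegative terms are dropped.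

\begin{proposition}\label{prop:main}
Let $n\ge3$, $d\ge1$, and let $V\subset H_{2d}$ be a linear subspace of dimension $D>16$. There is $h\in V\setminus\{0\}$ with
\[
R(h)\ \ge\ \frac D{N_{2d}}\cdot\frac{\sqrt{N_d/c_d}}{8e\sqrt{\lceil\log N_d\rceil\;n\log(1+8d)}} .
\]
\end{proposition}

\begin{proof}
Let $h_1,\dots,h_D$ be an orthonormal basis of $V$, extended to an orthonormal basis $h_1,\dots,h_{N_{2d}}$ of $H_{2d}$, and let $h=\sum_{i\le D}\gamma_ih_i$ with independent standard Gaussians $\gamma_i$. We bound the three norms in turn.

\emph{The $L^2$ norm.} The variable $\|h\|_2^2=\sum_{i\le D}\gamma_i^2$ has mean $D$ and variance $2D$. By Chebyshev's inequality $\mathbb{P}(\|h\|_2^2<D/2)\le2D/(D/2)^2=8/D<1/2$. This is where $D>16$ is used.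

\emph{The sup norm.} Let $\mathcal{N}\subset S^{n-1}$ be a maximal set of points at mutual Euclidean distance greater than $\frac1{4d}$. Every point of the sphere is within $\frac1{4d}$ of $\mathcal{N}$. The balls of radius $\frac1{8d}$ around the points of $\mathcal{N}$ are disjoint and lie in the ball of radius $1+\frac1{8d}$, so comparing volumes gives $|\mathcal{N}|\le B:=(1+8d)^n$. For $x\in S^{n-1}$, $h(x)$ is a centered Gaussian with variance $\sum_{i\le D}h_i(x)^2\le N_{2d}$ by (H4), so $\mathbb{P}(|h(x)|\ge t)\le2e^{-t^2/(2N_{2d})}$. With $t^2=4N_{2d}\log B$,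
\[
\mathbb{P}\Bigl(\max_{\mathcal{N}}|h|\ge2\sqrt{N_{2d}\log B}\Bigr)\le B\cdot2B^{-2}=2/B .
\]
To pass from the net to the sphere, replace $y$ by $x$ in one argument of $\check h(y,\dots,y)$ at a time:
\[
h(x)-h(y)=\sum_{j=0}^{2d-1}\check h(\underbrace{x,\dots,x}_{j},\,x-y,\,\underbrace{y,\dots,y}_{2d-1-j}).
\]
By Theorem \ref{thm:banach}, $|h(x)-h(y)|\le2d\|h\|_\infty|x-y|$ for $x,y\in S^{n-1}$. If $|h|$ is maximal at $x$ and $y\in\mathcal{N}$ is within $\frac1{4d}$ of $x$, then $|h(y)|\ge\frac12\|h\|_\infty$. So $\|h\|_\infty\le4\sqrt{N_{2d}\log B}$ outside an event of probability at most $2/B\le2/9^3$.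

\emph{The operator norm.} We have $T_h=\sum_{i\le D}\gamma_iT_{h_i}$ and $\sum_{i\le D}T_{h_i}^2\preceq\sum_{i\le N_{2d}}T_{h_i}^2=\sigma^2\,\mathrm{Id}$ by Lemma \ref{lem:trace}. Also $N_d\ge3$, since $H_d$ contains the harmonic forms in $x_1,x_2,x_3$, a space of dimension $2d+1$ by \eqref{eq:dim}. By Lemma \ref{lem:matrix}, $\|T_h\|_{\mathrm{op}}\le e\sigma\sqrt{\lceil\log N_d\rceil}$ outside an event of probability at most $1/N_d\le1/3$.

Since $\frac12+\frac2{729}+\frac13<1$, some $h$ satisfies all three bounds. It is nonzero, and
\[
R(h)\ge\frac{D/2}{4\sqrt{N_{2d}\,n\log(1+8d)}\;\cdot\;e\sqrt{c_dN_{2d}/N_d}\,\sqrt{\lceil\log N_d\rceil}},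
\]
which is the claim.
\end{proof}

For fixed $n$, the product $\lceil\log N_d\rceil\,n\log(1+8d)$ is asymptotic to $n(n-2)(\log d)^2$. With the asymptotics in Corollary \ref{cor:ceiling} we obtain the form in which the estimate is used.

\begin{corollary}\label{cor:asymp}
For $n\ge3$ there are $\kappa_n>0$ and $d_n\ge2$ such that for all $d\ge d_n$ every subspace $V\subset H_{2d}$ with $\dim V>16$ contains $h\ne0$ with
\[
R(h)\ \ge\ \kappa_n\,\frac{\dim V}{N_{2d}}\cdot\frac{d^{(n-2)/4}}{\log d}.
\]
\end{corollary}

\section{Finite groups}\label{sec:finite}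

It remains to bound $\dim H_{2d}^G/N_{2d}$ from below. Counting invariants in $F_{2d}$, as in the introduction, is not enough: $H_{2d}$ has dimension of order $d^{n-2}$ inside a space of dimension of order $d^{n-1}$, and we want invariants in every large degree. We compute characters on $H_m$ directly, through the kernel $K_m$ of (H4).

\begin{lemma}\label{lem:zonal}
Let $n\ge3$. There are functions $P_m:[-1,1]\to[-1,1]$ with $K_m(x,y)=N_mP_m(x\cdot y)$ for $x,y\in S^{n-1}$ and $P_m(t)\to0$ as $m\to\infty$ for each $t\in(-1,1)$.
\end{lemma}

\begin{proof}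
Fix $v\in S^{n-1}$ and call $h\in H_m$ \emph{zonal} if it is invariant under the stabilizer of $v$ in $O(n)$, which is the orthogonal group of $v^\perp$. A zonal form is determined by its value at $v$. Indeed, write $x=tv+x'$ with $x'\perp v$. The coefficient of each power of $t$ is a form in $x'$ invariant under $O(v^\perp)$, hence a multiple of an even power of $|x'|$, so $h=\sum_ja_jt^{m-2j}|x'|^{2j}$ with $a_0=h(v)$. On $v^\perp\cong\mathbb{R}^{n-1}$ we have $\Delta|x'|^{2j}=2j(2j+n-3)|x'|^{2j-2}$, so the vanishing of the coefficient of $t^{m-2j}|x'|^{2j-2}$ in $\Delta h$ reads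
\[
2j(2j+n-3)\,a_j+(m-2j+2)(m-2j+1)\,a_{j-1}=0\qquad(1\le j\le m/2),
\]
and $a_0$ determines all $a_j$.

We compare two zonal forms. The first is $K_m(v,\cdot)$, with value $N_m$ at $v$ by (H4). For the second, let $\eta$ be uniformly distributed on the unit sphere of $v^\perp$. Then $(v+i\eta)\cdot(v+i\eta)=1-1+2i\,v\cdot\eta=0$, so by (H5) the average $Z(x)=\mathbb{E}_\eta\bigl((v+i\eta)\cdot x\bigr)^m$ is harmonic. It is real because $\eta$ and $-\eta$ have the same law, it is invariant under the stabilizer of $v$, and $Z(v)=1$. Hence $K_m(v,\cdot)=N_mZ$. A point of the sphere is $x=tv+\sqrt{1-t^2}\,\xi$ with $t=v\cdot x$ and $\xi\perp v$ a unit vector, and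
\[
Z(x)=P_m(t):=\int_{S^{n-2}}\bigl(t+i\sqrt{1-t^2}\,\eta\cdot\xi\bigr)^m\,d\eta ,
\]
with $d\eta$ normalized; the integral depends on neither $\xi$ nor $v$. The base of the power has squared modulus $t^2+(1-t^2)(\eta\cdot\xi)^2\le1$, so $|P_m|\le1$. If $|t|<1$, equality holds only for $\eta=\pm\xi$, a null set because $n-2\ge1$. Dominated convergence gives $P_m(t)\to0$.
\end{proof}

\begin{lemma}\label{lem:invdim}
Let $n\ge3$ and let $G\subset O(n)$ be finite. Then $\dim H_{2d}^G/N_{2d}\to|G\cap\{\pm I\}|/|G|\ge1/|G|$ as $d\to\infty$.
\end{lemma}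

\begin{proof}
Let $m=2d$. The average $\frac1{|G|}\sum_{g\in G}g$ is a projection of $H_m$ onto $H_m^G$, so $\dim H_m^G=\frac1{|G|}\sum_g\operatorname{tr}(g|_{H_m})$. For an orthonormal basis $(h_i)$ of $H_m$,
\[
\operatorname{tr}(g|_{H_m})=\sum_i\int h_i(g^{-1}x)h_i(x)\,d\nu(x)=N_m\int P_m(g^{-1}x\cdot x)\,d\nu(x).
\]
If $g\ne\pm I$, then $|g^{-1}x\cdot x|=1$ only when $g^{-1}x=\pm x$, that is, on two proper subspaces, which meet the sphere in a null set. By Lemma \ref{lem:zonal} and dominated convergence, $\operatorname{tr}(g|_{H_m})/N_m\to0$. If $g=\pm I$, then $g$ acts trivially on forms of even degree, and the trace is $N_m$.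
\end{proof}

For permutation matrices the limit is $1/n!$. The hypothesis $n\ge3$ is needed: for $n=2$, $H_{2d}$ is spanned by $\operatorname{Re}z^{2d}$ and $\operatorname{Im}z^{2d}$, and for the group generated by the rotation of order three the ratio is $1$ when $3\mid d$ and $0$ otherwise.

\begin{proof}[Proof of Theorems \ref{thm:sym} and \ref{thm:finite}]
\emph{Part (2).} By Lemma \ref{lem:invdim}, $\dim H_{2d}^G\ge N_{2d}/(2|G|)$ for large $d$, and this exceeds $16$ for large $d$ since $N_{2d}\to\infty$. Corollary \ref{cor:asymp} gives $0\neq h\in H_{2d}^G$ with $R(h)\ge\kappa\,d^{(n-2)/4}/\log d$, where $\kappa=\kappa_n/(2|G|)$. The form $f=h/\|h\|_\infty$ is $G$-invariant, satisfies $|f(x)|\le|x|^{2d}$ by homogeneity, and has the required property by Corollary \ref{cor:R}.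

\emph{Part (1), existence.} The inner product $\sum_{g\in G}gx\cdot gy$ is $G$-invariant and equals $Ax\cdot Ay$ for some $A\in GL_n(\mathbb{R})$, so $G'=AGA^{-1}\subset O(n)$. The map $p\mapsto p\circ A$ takes $G'$-invariant forms to $G$-invariant forms of the same degree. It preserves the sums of squares and their complement, and it preserves positive definiteness of the Hessian off the origin, since $D^2(p\circ A)(x)[y,y]=D^2p(Ax)[Ay,Ay]$. So we may assume $G\subset O(n)$. For $n\ge7$ we have $(n-2)/4\ge5/4>1$, hence $\kappa\,d^{(n-2)/4}/\log d>2d-1$ for large $d$; this is the only use of $n\ge7$. The form $h$ of part (2) then has $R(h)>2d-1$, and Corollary \ref{cor:R} with $2d-1<\lambda<R(h)$ gives the required form.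

\emph{Part (1), openness.} By homogeneity, the Hessian of $p$ is positive definite off the origin if and only if $\min_{|x|=|y|=1}D^2p(x)[y,y]>0$, and this minimum is continuous in $p$. The sums of squares form a closed subset of $F_{2d}$. To see this, let $w(x)$ be the vector of monomials of degree $d$; the sums of squares are the forms $w^{\mathsf T}Qw$ with $Q\succeq0$. The matrix $W=\int ww^{\mathsf T}d\nu$ is positive definite, with least eigenvalue $\beta>0$, and $\int w^{\mathsf T}Qw\,d\nu=\operatorname{tr}(QW)\ge\beta\operatorname{tr}Q$. So along a convergent sequence of sums of squares the matrices $Q$ are bounded, and a limit point represents the limit. Both conditions in part (1) are therefore open in $F_{2d}$, and hence in the subspace of invariant forms.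

Theorem \ref{thm:sym} is part (1) for the group of permutation matrices; a form with Hessian positive definite off the origin is convex, as in the proof of Lemma \ref{lem:convex}.
\end{proof}

\section{Compact groups}\label{sec:compact}

Let $G\subset O(n)$ be compact. It is a Lie group, and its orbits are compact embedded submanifolds of $\mathbb{R}^n$. If the orbits have dimension at most $k$, invariant functions live on a space of at least $n-k$ dimensions, and one expects $\dim H_{2d}^G/N_{2d}$ to be at least of order $d^{-k}$. We prove this for infinitely many $d$, by counting invariants in $F_{2d}$ and distributing them among the harmonic summands.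

\begin{lemma}\label{lem:indep}
Let $G\subset O(n)$ be compact with orbits of dimension at most $k<n$. There are $n-k$ algebraically independent $G$-invariant forms of a common even degree.
\end{lemma}

\begin{proof}
\emph{Invariant forms separate orbits.} Two distinct orbits are disjoint compact sets in a ball centered at the origin. By the Weierstrass approximation theorem some polynomial is less than $\frac13$ on the first and greater than $\frac23$ on the second. Its average over $G$ with respect to the Haar probability measure is an invariant polynomial with the same property. The homogeneous parts of an invariant polynomial are invariant, and one of them takes different values on the two orbits.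

\emph{Independent gradients.} Let $\rho$ be the largest number for which there are invariant forms $u_1,\dots,u_\rho$, of arbitrary degrees, and a point $x_0$ at which their gradients are linearly independent. They stay independent on a neighborhood $U$ of $x_0$. By the implicit function theorem, the connected component $Y$ of $x_0$ in $\{x\in U:u_i(x)=u_i(x_0)\text{ for all }i\}$ is a submanifold of dimension $n-\rho$ whose normal space is spanned by the $\nabla u_i$. If $u$ is any invariant form and $x\in Y$, then $\nabla u(x)$ lies in this span by the maximality of $\rho$, so $u$ is constant on $Y$. As invariant forms separate orbits, $Y$ lies in the orbit $Gx_0$, and so $n-\rho\le k$.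

\emph{Algebraic independence.} Let $r=n-k\le\rho$. The map $(u_1,\dots,u_r):\mathbb{R}^n\to\mathbb{R}^r$ is a submersion at $x_0$, so its image contains a nonempty open set, and no nonzero polynomial vanishes on it. Thus $u_1,\dots,u_r$ are algebraically independent, of degrees $\ell_i\ge1$. With $\ell=2\ell_1\cdots\ell_r$, the powers $u_i^{\ell/\ell_i}$ have the even degree $\ell$ and are still independent, since a nontrivial relation among them is a nontrivial relation among the $u_i$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:compact}]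
Let $r=n-k$; since $n\ge4k+7$, we have $r-2\ge3k+5>0$. Let $w_1,\dots,w_r$ be the forms of Lemma \ref{lem:indep}, of degree $\ell$. If $2m=\ell t$ with an integer $t\ge1$, the monomials of degree $t$ in $w_1,\dots,w_r$ are linearly independent elements of $F_{2m}^G$, so
\[
\dim F_{2m}^G\ge\binom{t+r-1}{r-1}\ge\frac{t^{r-1}}{(r-1)!}=a\,m^{r-1},\qquad a=\frac{(2/\ell)^{r-1}}{(r-1)!}.
\]
The decomposition in (H1) is $G$-equivariant, so $\dim F_{2m}^G=\sum_{d=0}^m\dim H_{2d}^G$, and one of these $m+1\le2m$ terms satisfies
\[
\dim H_{2d}^G\ \ge\ \tfrac a2\,m^{r-2}\ \ge\ \tfrac a2\,d^{\,r-2}.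
\]
As $t\to\infty$, the middle term tends to infinity, so the degrees $d=d(t)$ found in this way tend to infinity and $\dim H_{2d}^G>16$ eventually. For these infinitely many $d$, since $N_{2d}\le C_nd^{\,n-2}$ for a constant $C_n$ by \eqref{eq:dim}, we have $\dim H_{2d}^G/N_{2d}\ge\frac a{2C_n}d^{-k}$, and Corollary \ref{cor:asymp} gives $0\neq h\in H_{2d}^G$ with
\[
R(h)\ \ge\ \frac{\kappa_na}{2C_n}\cdot\frac{d^{(n-2)/4-k}}{\log d}.
\]
The hypothesis $n\ge4k+7$ makes the exponent at least $5/4$, so $R(h)>2d-1$ for large $d$ in this sequence, and Corollary \ref{cor:R} gives a $G$-invariant convex form of degree $2d$ that is not a sum of squares.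
\end{proof}

The pigeonhole step gives no control over which degrees $d$ occur; this is why Theorem \ref{thm:compact} asserts infinitely many degrees, while the character computation of Section \ref{sec:finite} gives all large ones.

\begin{thebibliography}{9}

\bibitem{Banach}
S. Banach, \emph{\"Uber homogene Polynome in $(L^2)$}, Studia Math. 7 (1938).

\bibitem{Saunderson}
James Saunderson, \emph{A convex form that is not a sum of squares}, arXiv:2105.08432 (2021).

\end{thebibliography}
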